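# Complete monotonicity beyond the infinitely divisible range for a Mittag-Leffler function of Le Roy type

## 1. The Le Roy line $\alpha=\beta=1$

For $\gamma>0$ consider the entire function $\sum_{n\ge0}z^n/(n!)^\gamma$, the Le Roy function. For which $\gamma$ is
$$f_\gamma(x)=\sum_{n\ge0}\frac{(-x)^n}{(n!)^\gamma}$$
completely monotone on $(0,\infty)$? This case can be settled completely with a few textbook tools, which we need later anyway.

**Definition.** A smooth function $f$ on $(0,\infty)$ is *completely monotone* (CM) if $(-1)^nf^{(n)}\ge0$ on $(0,\infty)$ for every $n\ge0$.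

For instance $e^{-cx}$ with $c\ge0$ and $1/(1+x)=\int_0^\infty e^{-xt}e^{-t}\,dt$ are CM. Bernstein's theorem says that $f$ is CM if and only if $f(x)=\int_{[0,\infty)}e^{-xt}\mu(dt)$ for a nonnegative measure $\mu$. If $f(0+)=1$, then $\mu$ is the law of a random variable $T\ge0$, and $f(x)=E[e^{-xT}]$.

So we look for random variables. Our supply comes from infinitely divisible laws. A real random variable $X$ is *infinitely divisible* if for each $n$ it is, in law, a sum of $n$ independent identically distributed variables.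

**Building block.** Let $q\ge0$ be measurable on $(0,\infty)$ with $\int_0^1x^2q(x)\,dx<\infty$ and $\int_1^\infty x\,q(x)\,dx<\infty$, and let $k\in\mathbb R$. By the Lévy–Khintchine theorem there is an infinitely divisible real $X$ with
$$E[e^{-sX}]=\exp\Big\{ks+\int_0^\infty(e^{-sx}-1+sx)\,q(x)\,dx\Big\}\tag{1}$$
for every real $s$ with $\int_1^\infty e^{-sx}q(x)\,dx<\infty$, in particular for all $s\ge0$ (Sato, *Lévy Processes and Infinitely Divisible Distributions*, Thms 8.1 and 25.17). The function $q$ is the Lévy density of $X$.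

**Gamma function formula.** Let $\psi=\Gamma'/\Gamma$. For $a>0$ and $s>-a$,
$$\log\frac{\Gamma(a+s)}{\Gamma(a)}=s\psi(a)+\int_0^\infty(e^{-sx}-1+sx)\,\frac{e^{-ax}}{x(1-e^{-x})}\,dx.\tag{2}$$

*Proof.* At $s=0$ both sides vanish and both have derivative $\psi(a)$, because the $s$-derivative of $e^{-sx}-1+sx$ is $x(1-e^{-sx})$, which is $0$ at $s=0$. The second derivative of the left side is
$$\psi'(a+s)=\sum_{n\ge0}\frac1{(a+s+n)^2}=\sum_{n\ge0}\int_0^\infty x\,e^{-(a+s+n)x}\,dx=\int_0^\infty\frac{x\,e^{-(a+s)x}}{1-e^{-x}}\,dx,$$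
which is also the second derivative of the right side. Differentiation under the integral is allowed: for $s$ in a compact subset of $(-a,\infty)$ the integrands are bounded near $x=0$ and decay exponentially at infinity, uniformly in $s$. $\square$

As an example, let $L$ be a standard exponential variable. Then $E[L^s]=\Gamma(1+s)$ for $s>-1$, so (2) with $a=1$ exhibits $X=-\log L$ as an instance of (1), with $k=\psi(1)$ and $q(x)=\frac1{x(e^x-1)}$.

**Proposition 1.** $f_\gamma$ is CM if and only if $\gamma\le1$.

*Proof.* Suppose $\gamma\le1$. Put $q(x)=\frac{1-\gamma}{x(e^x-1)}\ge0$ and $k=(1-\gamma)\psi(1)$. The building block gives $X$, and by (2) with $a=1$ the variable $T=e^{-X}$ satisfies $E[T^s]=\Gamma(1+s)^{1-\gamma}$ for $s\ge0$. So $E[T^n]=(n!)^{1-\gamma}$. Since $\sum_n x^nE[T^n]/n!=\sum_n x^n/(n!)^\gamma<\infty$, we may expand the exponential under the expectation and get $E[e^{-xT}]=\sum_n(-x)^n(n!)^{1-\gamma}/n!=f_\gamma(x)$. This is CM.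

Suppose $f_\gamma$ is CM. Since $f_\gamma(0)=1$, Bernstein gives $T\ge0$ with $f_\gamma(x)=E[e^{-xT}]$ for $x>0$. Differentiating $n$ times and letting $x\downarrow0$, by monotone convergence, $E[T^n]=(-1)^nf_\gamma^{(n)}(0)=(n!)^{1-\gamma}$. Then $E[T^2]\ge E[T]^2$ reads $2^{1-\gamma}\ge1$, so $\gamma\le1$. $\square$

Here the Lévy density is $1-\gamma$ times a fixed positive function. When it is negative it is negative everywhere, and a single variance inequality rules out $T$. With more parameters the density can change sign at interior points. What happens then?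

## 2. Three parameters and a conjectured criterion

For $\alpha,\beta,\gamma>0$ let
$$F^{(\gamma)}_{\alpha,\beta}(z)=\sum_{n\ge0}\frac{z^n}{(\Gamma(\beta+\alpha n))^\gamma},\qquad z\in\mathbb C .$$
This is entire; $\gamma=1$ gives the generalized Mittag-Leffler function $E_{\alpha,\beta}$, and $\alpha=\beta=1$ gives the Le Roy function. We say that $F^{(\gamma)}_{\alpha,\beta}(-x)$ is CM if $x\mapsto F^{(\gamma)}_{\alpha,\beta}(-x)$ is CM on $(0,\infty)$. Consider the condition
$$z+\gamma(z^{\beta-\alpha}-z^\beta)\le1\quad\text{for all }z\in(0,1).\tag{C}$$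
For $\alpha=\beta=1$ it reads $z+\gamma(1-z)\le1$, that is, $\gamma\le1$, in agreement with Proposition 1.

Two facts are known. First, (C) is sufficient for $F^{(\gamma)}_{\alpha,\beta}(-x)$ to be CM. Second, (C) is also necessary when $\gamma\le1$, or when $\gamma>1$ and $\alpha\gamma=1$. The conjecture, whose source is Thomas Simon, "Remark on a Mittag-Leffler function of Le Roy type", arXiv:2012.11018 (2020), is that CM and (C) are equivalent for all $\alpha,\beta,\gamma>0$. We shall see that it is false.

Write $p=(\alpha,\beta,\gamma)\in(0,\infty)^3$, let $\mathcal C$ be the set of $p$ for which $F^{(\gamma)}_{\alpha,\beta}(-x)$ is CM, and put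
$$\beta_*(\alpha,\gamma)=\sup_{0<z<1}h(z),\qquad h(z)=\alpha+\frac{\log\big(\gamma(1-z^\alpha)/(1-z)\big)}{\log(1/z)} .$$

**Theorem 1.** Let $1<\gamma_0<1/\alpha_0$. Then (C) holds for $(\alpha_0,\beta,\gamma_0)$ if and only if $\beta\ge\beta_0:=\beta_*(\alpha_0,\gamma_0)$, and $\alpha_0<\beta_0<\infty$. There is an open neighborhood $U$ of $p_0=(\alpha_0,\beta_0,\gamma_0)$ with $U\subset\mathcal C$. In particular there is $\delta>0$ such that for all $\beta\in(\beta_0-\delta,\beta_0)$ the function $F^{(\gamma_0)}_{\alpha_0,\beta}(-x)$ is CM but (C) fails. The set of counterexamples in $(0,\infty)^3$ has nonempty interior.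

**Theorem 2.**

1. For fixed $(\alpha,\gamma)$, the equivalence "CM $\Leftrightarrow$ (C)" holds for all $\beta>0$ if and only if $\gamma\le1$ or $\alpha\gamma\ge1$.
2. $\mathcal C$ is closed in $(0,\infty)^3$. If $p\in\mathcal C$, $\alpha'\le\alpha$, $\beta'\ge\beta$, $\gamma'\le\gamma$, then $(\alpha',\beta',\gamma')\in\mathcal C$.
3. If $1<\gamma<1/\alpha$, there is $\beta_c=\beta_c(\alpha,\gamma)$ with $F^{(\gamma)}_{\alpha,\beta}(-x)$ CM $\Leftrightarrow\beta\ge\beta_c$, and $\alpha<\beta_c<\beta_*$. So the conjecture fails exactly for $\beta\in[\beta_c,\beta_*)$.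
4. If $1<\gamma<1/\alpha$ and $F^{(\gamma)}_{\alpha,\beta}(-x)$ is CM, then $\psi'(1+s)>\gamma\alpha^2\psi'(\beta+\alpha s)$ for all $s>-1$.
5. For fixed $\alpha<1$, the gap $\beta_*-\beta_c$ tends to $0$ as $\gamma\downarrow1$ and as $\gamma\uparrow1/\alpha$.

The two known facts are used only in parts 1 and 5 of Theorem 2. The proof does not give $\beta_c$ in closed form.

## 3. Moments and a signed Lévy density

We first turn CM into a moment problem, exactly as on the Le Roy line.

**Lemma 1.** $p\in\mathcal C$ if and only if there is a random variable $T\ge0$ with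
$$E[T^n]=m_n:=\frac{n!\,\Gamma(\beta)^\gamma}{\Gamma(\beta+\alpha n)^\gamma}\qquad\text{for all }n\ge0.$$
In that case $E[e^{xT}]<\infty$ for all $x>0$, so the law of $T$ is determined by its moments.

*Proof.* If such a $T$ exists, then $E[e^{xT}]=\sum_nx^nm_n/n!=\Gamma(\beta)^\gamma F^{(\gamma)}_{\alpha,\beta}(x)<\infty$ for $x>0$. A law with finite exponential moments of this kind has an entire characteristic function, whose Taylor coefficients are given by the moments, so the moments determine it. The same absolute convergence gives $\Gamma(\beta)^\gamma F^{(\gamma)}_{\alpha,\beta}(-x)=E[e^{-xT}]$, which is CM. Conversely, let $p\in\mathcal C$. Since $F^{(\gamma)}_{\alpha,\beta}(0)=\Gamma(\beta)^{-\gamma}$, Bernstein's theorem gives $T\ge0$ with $\Gamma(\beta)^\gamma F^{(\gamma)}_{\alpha,\beta}(-x)=E[e^{-xT}]$ for $x>0$. Differentiating $n$ times and letting $x\downarrow0$, by monotone convergence, gives $E[T^n]=m_n$. $\square$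

When $p\in\mathcal C$ we write $T_p$ for this variable.

The next step writes the natural interpolation of $m_n$ in the shape of (1). Put
$$\varphi_{\alpha,\beta}(x)=\frac{e^{-\beta x/\alpha}}{1-e^{-x/\alpha}},\qquad M_p(s)=\frac{\Gamma(1+s)\,\Gamma(\beta)^\gamma}{\Gamma(\beta+\alpha s)^\gamma},$$
so $M_p(n)=m_n$. In (2) replace $a,s$ by $\beta,\alpha s$ and then $x$ by $x/\alpha$, noting that $dx/x$ is unchanged. For $s>-\beta/\alpha$,
$$\log\frac{\Gamma(\beta+\alpha s)}{\Gamma(\beta)}=\alpha s\,\psi(\beta)+\int_0^\infty(e^{-sx}-1+sx)\frac{\varphi_{\alpha,\beta}(x)}{x}\,dx.\tag{3}$$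
For $\alpha=\beta=1$ we have $\varphi_{1,1}(x)=1/(e^x-1)$. Subtracting $\gamma$ times (3) from this case, we get for $s>-\min(1,\beta/\alpha)$
$$\log M_p(s)=\kappa s+\int_0^\infty(e^{-sx}-1+sx)\,\ell_p(x)\,dx,\qquad\ell_p(x)=\frac{D_p(x)}{x(e^x-1)},\tag{4}$$
where $\kappa=\psi(1)-\alpha\gamma\psi(\beta)$ and $D_p(x)=1-\gamma(e^x-1)\varphi_{\alpha,\beta}(x)$. With $z=e^{-x/\alpha}\in(0,1)$ we have $e^x=z^{-\alpha}$, so
$$D_p(x)=1-\gamma(z^{-\alpha}-1)\frac{z^\beta}{1-z}=1-\gamma z^{\beta-\alpha}\,\frac{1-z^\alpha}{1-z}.\tag{5}$$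
Multiplying $D_p\ge0$ by $1-z$ gives $\gamma(z^{\beta-\alpha}-z^\beta)\le1-z$. Hence (C) holds if and only if $D_p\ge0$ on $(0,\infty)$, that is, if and only if the candidate Lévy density $\ell_p$ is nonnegative.

We now record the regularity needed later. Let
$$\Omega=\{p:\ \gamma>1,\ \alpha\gamma<1,\ \beta>\alpha\},$$
an open set. Then $D_p(x)$ extends to a jointly continuous function of $(p,x)\in\Omega\times[0,\infty]$ with
$$D_p(0)=1-\alpha\gamma>0,\qquad D_p(\infty)=1.$$
Indeed $z=e^{-x/\alpha}$ is jointly continuous in $(\alpha,x)$, with $z=0$ at $x=\infty$, and $z^{\beta-\alpha}$ is jointly continuous on $z\in[0,1]$, $\beta-\alpha>0$. The quotient $\frac{1-z^\alpha}{1-z}$ is jointly continuous for $z\in[0,1)$. It is also the mean of $\alpha u^{\alpha-1}$ over $u\in[z,1]$, so it lies between the minimum and maximum of this function there, and it extends continuously to $z=1$ with value $\alpha$. In particular $D_p$ is bounded for each $p\in\Omega$, so $x^2\ell_p(x)$ is bounded near $0$, and $\ell_p(x)=O(e^{-x}/x)$ at infinity.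

If $p\in\Omega$ and $D_p\ge0$, the building block with $q=\ell_p$ and $k=\kappa$ gives $T=e^{-X}$ with
$$E[T^s]=M_p(s)\quad\text{for all }s>-1,\tag{6}$$
because $\beta/\alpha>1$ and $\int_1^\infty e^{-sx}\ell_p(x)\,dx<\infty$ for these $s$. By Lemma 1, $p\in\mathcal C$.

## 4. Where the density touches zero

**The case $\alpha=1/2$ by hand.** Let $1<\gamma<2$ and $w=\sqrt z=e^{-x}$, $c=2\beta-1$. By (5), $D_p(x)=1-\gamma w^c/(1+w)$, so (C) says
$$\gamma\,w^c\le1+w\qquad(0<w<1).$$
If $c\le0$, this fails as $w\to0$, since $\gamma>1$. If $c>0$, the derivative of $w^c/(1+w)$ has the sign of $c(1+w)-w$. For $c\ge1/2$ this is positive on $(0,1)$, the supremum is $1/2$ (at $w=1$), and (C) holds because $\gamma/2<1$. For $0<c<1/2$ the maximum is at $w=c/(1-c)\in(0,1)$ and equals $c^c(1-c)^{1-c}$. So (C) then reads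
$$\log\gamma\le H(c),\qquad H(c)=-c\log c-(1-c)\log(1-c).$$
Since $H$ increases from $0$ to $\log2$ on $(0,1/2)$, we get $\beta_*(1/2,\gamma)=(1+c_*)/2$, where $c_*\in(0,1/2)$ solves $H(c_*)=\log\gamma$. For example $c_*=1/4$ corresponds to $\gamma=4\cdot3^{-3/4}$ and $\beta_*=5/8$. At this threshold $D_p(x)=1-\gamma e^{-x/4}/(1+e^{-x})$ is nonnegative and vanishes at exactly one point, $x=\log3$.

**The general threshold.** We prove the first assertion of Theorem 1. Let $1<\gamma<1/\alpha$. For fixed $z\in(0,1)$, take logarithms in $\gamma z^{\beta-\alpha}(1-z^\alpha)\le1-z$: it is equivalent to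
$$(\beta-\alpha)\log(1/z)\ge\log\frac{\gamma(1-z^\alpha)}{1-z},\qquad\text{that is, to }\beta\ge h(z).$$
So (C) holds if and only if $\beta\ge\sup h=\beta_*$. As $z\to0$ we have $\gamma(1-z^\alpha)/(1-z)\to\gamma>1$, so $h(z)\to\alpha$, and $h(z)>\alpha$ for small $z$. As $z\to1$ the numerator in $h$ tends to $\log(\gamma\alpha)<0$ and the denominator tends to $0+$, so $h(z)\to-\infty$. Hence the continuous function $h$ attains its supremum at some $z_0\in(0,1)$, and $\alpha<\beta_*<\infty$. Moreover, for $\alpha<\beta<\beta_*$ we have $\beta<h(z_0)$, so $D_p(-\alpha\log z_0)<0$.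

So for $\beta$ slightly below $\beta_*$ the density $\ell_p$ is negative somewhere in the interior of $(0,\infty)$, and positive near both ends.

## 5. Why a negative Lévy density need not exclude $T$

A sensible person would now try to prove that (C) is necessary. Suppose we have $T$ with $E[T^s]=M_p(s)$. If $\log T$ were infinitely divisible, then each $M_p(s)^{1/n}$ would again be of the form $E[V^s]$, the uniqueness of the Lévy measure would identify $\ell_p$ as a genuine Lévy density, and $\ell_p\ge0$ would follow. But CM supplies only $T$, not its roots. What the existence of $T$ gives directly is convexity of $\log M_p$, that is, by (4),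
$$(\log M_p)''(s)=\int_0^\infty x^2e^{-sx}\,\ell_p(x)\,dx\ge0,$$
which bounds averages of $\ell_p$ and says nothing about its sign at one point. And the sign really can be negative for an honest law. Let $0<u<1$ and let $B$ be a Bernoulli variable with $P(B=1)=u/(1+u)$. From the series of $\log(1+v)$ at $v=ue^{-s}$ and $v=u$,
$$E[e^{-sB}]=\frac{1+ue^{-s}}{1+u}=\exp\Big\{\sum_{k\ge1}\frac{(-1)^{k+1}u^k}{k}\,(e^{-ks}-1)\Big\},\qquad s\ge0,$$
with negative weight at every even $k$.

So try the opposite: build $T$ when $\ell_p$ dips slightly below zero. One would like to exponentiate $\ell_p$ as in a compound Poisson law, $\sum_k\ell_p^{*k}/k!$, and hope that the higher terms pay for the negative part of the first. This cannot be done with all of $\ell_p$, since $\ell_p(x)\sim(1-\alpha\gamma)/x^2$ near $0$ is not integrable. It must be done with a truncation $\sigma$ of $\ell_p$. We then need $\frac12\sigma^{*2}$ to outweigh the negative part of $\sigma$, and also every $\sigma^{*k}$ with $k\ge3$ to be under control. A discrete model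 shows how.

**A discrete model.** Let $\sigma=\delta_1+\delta_2-\varepsilon\delta_3+\delta_4+\delta_5$ with $0<\varepsilon\le1/3$, with generating polynomial $\sigma(t)=tA(t)$, $A(t)=1+t-\varepsilon t^2+t^3+t^4$. Direct multiplication gives
$$\begin{aligned}A^2&=1+2t+(1-2\varepsilon)t^2+(2-2\varepsilon)t^3+(4+\varepsilon^2)t^4\\&\quad+(2-2\varepsilon)t^5+(1-2\varepsilon)t^6+2t^7+t^8,\end{aligned}$$
and the coefficients of $A^3$, which read the same backward (as do those of $A$), are, for $t^0,\dots,t^6$,
$$1,\quad3,\quad3-3\varepsilon,\quad4-6\varepsilon,\quad9-3\varepsilon+3\varepsilon^2,\quad9-6\varepsilon+3\varepsilon^2,\quad6-12\varepsilon-\varepsilon^3 .$$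
All are nonnegative for $\varepsilon\le1/3$. So $\sigma^{*2}=$ the measure of $t^2A^2$ and $\sigma^{*3}=$ that of $t^3A^3$ are nonnegative. Every $k\ge2$ is $2i+3j$ with integers $i,j\ge0$, so all $\sigma^{*k}$ with $k\ge2$ are nonnegative. Finally $\frac12\sigma^{*2}$ has mass $\frac12\cdot2=1$ at the point $3$, so $\sigma+\frac12\sigma^{*2}$ has mass $1-\varepsilon>0$ there, and its other masses are visibly nonnegative. Hence $\sum_k\sigma^{*k}/k!$ is a nonnegative measure although $\sigma$ is not.

In this model the two masses nearest to each end of $\sigma$ are positive. This matters: near its left endpoint $\sigma^{*2}$ sees only the part of $\sigma$ near its own left endpoint, so a negative value next to the edge would survive in $\sigma^{*2}$ (for $A=1-\varepsilon t+t^2$ the square has the coefficient $-2\varepsilon$ at $t$). In the proof we therefore cut well inside the regions where $D_p>0$, leaving a margin on both sides.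

## 6. A neighborhood of the threshold lies in $\mathcal C$

Fix $1<\gamma_0<1/\alpha_0$, $\beta_0=\beta_*(\alpha_0,\gamma_0)$, $p_0=(\alpha_0,\beta_0,\gamma_0)$. By Section 4, $p_0\in\Omega$ and $D_{p_0}\ge0$.

**Step 1: choosing the cut.** We want an interval $[a,b]$ that contains all possible negativity of $\ell_p$, with positive margins. Since $D_{p_0}(0)>0$ and $D_{p_0}(\infty)>0$, joint continuity at $(p_0,0)$ and $(p_0,\infty)$ gives $0<r<R<\infty$ and a neighborhood $U_0\subset\Omega$ of $p_0$ with
$$D_p(x)>0\quad\text{for }p\in U_0,\ x\in[0,r]\cup[R,\infty].\tag{7}$$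
Put
$$a=\frac r4,\qquad b=R+r,\qquad\eta=\frac{3r}4,\qquad\text{so that}\quad a+\eta=r,\quad b-\eta\ge R,$$
and let $\sigma_p=\ell_p\mathbf 1_{[a,b]}$, which may take negative values, but only on $(r,R)$.

**Step 2: the convolution powers at $p_0$.** This step shows that at $p_0$ convolution fills in the zeros of $\sigma_{p_0}$. The function $D_{p_0}$ is real-analytic on $(0,\infty)$ and not identically zero, and by (7) its zeros lie in the compact set $[r,R]$. So it has finitely many zeros, and $\sigma_{p_0}\ge0$ vanishes at only finitely many points of $[a,b]$. If $x\in(2a,2b)$, the set of $y$ with $y,x-y\in[a,b]$ contains the nonempty open interval $(\max(a,x-b),\min(b,x-a))$, and $\sigma_{p_0}(y)\sigma_{p_0}(x-y)>0$ there except at finitely many $y$. Hence $\sigma_{p_0}^{*2}>0$ on $(2a,2b)$. If $x\in(3a,3b)$, the interval $(\max(a,x-2b),\min(b,x-2a))$ is likewise nonempty, and on it $\sigma_{p_0}(y)\,\sigma_{p_0}^{*2}(x-y)>0$ except at finitely many $y$. Hence $\sigma_{p_0}^{*3}>0$ on $(3a,3b)$.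

**Step 3: stability.** This step lets us move from $p_0$ to nearby $p$. By joint continuity of $D$ on compact sets, $\sigma_p\to\sigma_{p_0}$ uniformly as $p\to p_0$. All $\sigma_p$ are supported in $[a,b]$, and for bounded functions supported there
$$\|\sigma_p^{*2}-\sigma_{p_0}^{*2}\|_\infty\le\|\sigma_p-\sigma_{p_0}\|_\infty\big(\|\sigma_p\|_1+\|\sigma_{p_0}\|_1\big),$$
so $\sigma_p^{*2}\to\sigma_{p_0}^{*2}$ uniformly. Writing $\sigma_p^{*3}-\sigma_{p_0}^{*3}=(\sigma_p-\sigma_{p_0})*\sigma_p^{*2}+\sigma_{p_0}*(\sigma_p^{*2}-\sigma_{p_0}^{*2})$, we get $\sigma_p^{*3}\to\sigma_{p_0}^{*3}$ uniformly as well. These convolutions are continuous and supported in $[2a,2b]$ and $[3a,3b]$.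

**Step 4: three sign statements.** We claim that for all $p$ in some open neighborhood $U\subset U_0$ of $p_0$,

- (i) $\sigma_p^{*2}\ge0$;
- (ii) $\sigma_p^{*3}\ge0$;
- (iii) $\sigma_p+\frac12\sigma_p^{*2}\ge0$.

For (i), in $\sigma_p^{*2}(x)=\int\sigma_p(y)\sigma_p(x-y)\,dy$ only $y,x-y\in[a,b]$ contribute. If $x\le2a+\eta$, both are at most $x-a\le a+\eta=r$, and the integrand is nonnegative by (7). If $x\ge2b-\eta$, both are at least $x-b\ge b-\eta\ge R$, and again (7) applies. The rest is the compact set $[2a+\eta,2b-\eta]\subset(2a,2b)$, where $\sigma_{p_0}^{*2}$ has a positive minimum, so by uniform convergence $\sigma_p^{*2}>0$ there for $p$ near $p_0$.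

For (ii), three variables in $[a,b]$ sum to $x$. If $x\le3a+\eta$, each is at most $x-2a\le a+\eta=r$. If $x\ge3b-\eta$, each is at least $x-2b\ge b-\eta\ge R$. In both cases all three factors are nonnegative. On $[3a+\eta,3b-\eta]\subset(3a,3b)$ the function $\sigma_{p_0}^{*3}$ has a positive minimum, and uniform convergence finishes.

For (iii), outside $[r,R]$ we have $\sigma_p\ge0$ by (7), and (i) suffices. The interval $[r,R]$ lies in $(2a,2b)$, since $2a=r/2<r$ and $2b>R$. On it $\sigma_{p_0}+\frac12\sigma_{p_0}^{*2}\ge\frac12\sigma_{p_0}^{*2}$ has a positive minimum, and uniform convergence of $\sigma_p$ and $\sigma_p^{*2}$ gives (iii) for $p$ near $p_0$.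

**Step 5: a law from the truncated part.** Let $p\in U$. Every integer $k\ge2$ has the form $2i+3j$ with integers $i,j\ge0$, so by (i) and (ii) $\sigma_p^{*k}\ge0$ for all $k\ge2$. Together with (iii), the finite signed measure
$$\sum_{k\ge0}\frac{\sigma_p^{*k}}{k!}=\delta_0+\Big(\sigma_p+\tfrac12\sigma_p^{*2}\Big)+\sum_{k\ge3}\frac{\sigma_p^{*k}}{k!}$$
(densities identified with measures; the total variation is at most $e^{\|\sigma_p\|_1}$) is nonnegative. Its Laplace transform is $\exp\int e^{-sx}\sigma_p(x)\,dx$, and its total mass is $\exp\int\sigma_p(x)\,dx$. Dividing by the mass, we obtain the law of a random variable $Y\ge0$ with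
$$E[e^{-sY}]=\exp\int(e^{-sx}-1)\,\sigma_p(x)\,dx,\qquad s\ge0.$$

**Step 6: adding the rest of $\ell_p$.** By (7), $q:=\ell_p\mathbf 1_{(0,a)\cup(b,\infty)}\ge0$, and the integrability conditions hold by Section 3. The building block gives $X$, independent of $Y$, with
$$E[e^{-sX}]=\exp\Big\{\Big(\kappa+\int x\,\sigma_p(x)\,dx\Big)s+\int_0^\infty(e^{-sx}-1+sx)\,q(x)\,dx\Big\},\qquad s\ge0.$$
Let $T=e^{-(X+Y)}$. In the product of the two transforms, $(e^{-sx}-1)\sigma_p$ and $sx\,\sigma_p$ combine to $(e^{-sx}-1+sx)\sigma_p$, and $q+\sigma_p=\ell_p$. So by (4), $E[T^s]=M_p(s)$ for $s\ge0$. Hence $E[T^n]=m_n$ for every $n\ge0$, and $p\in\mathcal C$ by Lemma 1. Thus $U\subset\mathcal C$.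

**Step 7: the counterexamples.** For some $\delta>0$ and all $\beta\in(\beta_0-\delta,\beta_0)$ we have $(\alpha_0,\beta,\gamma_0)\in U\subset\mathcal C$, while (C) fails because $\beta<\beta_*(\alpha_0,\gamma_0)$. The set $\{p\in U:D_p(x)<0\text{ for some }x\in(0,\infty)\}$ is open by continuity of $D$, nonempty by the end of Section 4, and consists of counterexamples. This proves Theorem 1. $\blacksquare$

In the example of Section 4, with $\alpha=1/2$ and $\gamma=4\cdot3^{-3/4}$, the function is CM and (C) fails for all $\beta<5/8$ close enough to $5/8$.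

## 7. Closedness and monotonicity of $\mathcal C$ (Theorem 2, part 2)

**Closedness.** Let $p_k=(\alpha_k,\beta_k,\gamma_k)\in\mathcal C$ with $p_k\to p\in(0,\infty)^3$, and let $\underline\alpha,\underline\gamma>0$ be lower bounds of $\alpha_k,\gamma_k$. Since $\Gamma$ is increasing and at least $1$ on $[2,\infty)$, for all $n$ with $\underline\alpha n\ge2$ and all $k$,
$$\frac1{\Gamma(\beta_k+\alpha_kn)^{\gamma_k}}\le\frac1{\Gamma(\underline\alpha n)^{\gamma_k}}\le\frac1{\Gamma(\underline\alpha n)^{\underline\gamma}} .$$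
The right side decays faster than any geometric sequence. By dominated convergence the functions $F_{p_k}(-x)$ and all their derivatives in $x$, computed term by term, converge pointwise to those of $F_p(-x)$ (here $F_p=F^{(\gamma)}_{\alpha,\beta}$). The inequalities defining CM pass to the limit, so $p\in\mathcal C$.

**Monotonicity.** Let $p\in\mathcal C$, and let $p'=(\alpha',\beta',\gamma')$ with $\alpha'\le\alpha$, $\beta'\ge\beta$, $\gamma'\le\gamma$. We multiply $T_p$ by an independent variable $W$ that changes the moments into those of $p'$. Since $t\mapsto e^{-\beta t}/(1-e^{-t})$ is decreasing, $\varphi_{\alpha,\beta}(x)$ is nondecreasing in $\alpha$, and it is nonincreasing in $\beta$. So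
$$q(x)=\frac1x\big(\gamma\varphi_{\alpha,\beta}(x)-\gamma'\varphi_{\alpha',\beta'}(x)\big)\ge0 .$$
As $\varphi_{\alpha,\beta}(x)\sim\alpha/x$ near $0$, we have $q=O(x^{-2})$ at $0$. At infinity $q\le\gamma\varphi_{\alpha,\beta}/x$ decays exponentially, and $\int_1^\infty e^{-sx}q(x)\,dx<\infty$ for $s>-\beta/\alpha$. Note also $\beta'/\alpha'\ge\beta/\alpha$, so (3) for $(\alpha',\beta')$ is available for these $s$. Apply the building block with this $q$ and $k=\gamma\alpha\psi(\beta)-\gamma'\alpha'\psi(\beta')$. By (3), $W=e^{-X}>0$, taken independent of $T_p$, satisfies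
$$E[W^s]=\frac{(\Gamma(\beta+\alpha s)/\Gamma(\beta))^\gamma}{(\Gamma(\beta'+\alpha's)/\Gamma(\beta'))^{\gamma'}}=\frac{M_{p'}(s)}{M_p(s)},\tag{8}$$
the first equality for $s>-\beta/\alpha$, the second for $s>-\min(1,\beta/\alpha)$. Hence $E[(T_pW)^n]=m_n\,M_{p'}(n)/M_p(n)=M_{p'}(n)$, which is the $n$-th moment required for $p'$, and $p'\in\mathcal C$ by Lemma 1. $\blacksquare$

## 8. Negative moments and the critical value (parts 3 and 4)

Lemma 1 controls only integer moments. To exclude small $\beta$ we need negative ones. They come from comparing $T_p$ with a variable whose moments we know from (6).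

**Lemma 2.** If $p\in\mathcal C$ and $1<\gamma<1/\alpha$, then $E[T_p^s]=M_p(s)$ for $s>-\min(1,\beta/\alpha)$.

*Proof.* Choose $\beta'>\max(\beta,\beta_*(\alpha,\gamma))$ and $p'=(\alpha,\beta',\gamma)$. Since $\beta_*>\alpha$, $p'\in\Omega$, and $D_{p'}\ge0$ by the threshold. So (6) gives $T'$ with $E[T'^s]=M_{p'}(s)$ for $s>-1$. With $W$ from (8), $T_pW$ and $T'$ have the same moments $M_{p'}(n)$, hence the same law by the uniqueness in Lemma 1. By independence $E[T_p^s]\,E[W^s]=M_{p'}(s)$ for $s>-\min(1,\beta/\alpha)$. Divide by (8), whose value is in $(0,\infty)$. $\square$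

**Part 3.** Let $1<\gamma<1/\alpha$ and $S=\{\beta>0:(\alpha,\beta,\gamma)\in\mathcal C\}$. By part 2, $S$ is an up-set and relatively closed in $(0,\infty)$. By Theorem 1 it contains some $\beta<\beta_*$. We show that it contains no $\beta\le\alpha$. Granting this, $\beta_c=\inf S\ge\alpha>0$ belongs to $S$ by closedness, so $\beta_c>\alpha$, $S=[\beta_c,\infty)$, and $\beta_c<\beta_*$. Since (C) holds exactly for $\beta\ge\beta_*$, the equivalence fails exactly on $[\beta_c,\beta_*)$.

Suppose $p\in\mathcal C$ with $\beta\le\alpha$. Then Lemma 2 applies for $s>-\beta/\alpha$. Let $s\downarrow-\beta/\alpha\ge-1$. If $\beta<\alpha$, then $\Gamma(1+s)$ stays bounded while $\Gamma(\beta+\alpha s)\to\infty$, so $M_p(s)\to0$. If $\beta=\alpha$, then $\Gamma(1+s)\sim\frac1{1+s}$ and $\Gamma(\alpha(1+s))\sim\frac1{\alpha(1+s)}$ as $s\downarrow-1$, so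
$$M_p(s)\sim\Gamma(\alpha)^\gamma\alpha^\gamma(1+s)^{\gamma-1}\to0,$$
because $\gamma>1$. On the other hand $P(T_p>0)>0$, since $m_1>0$. So for some $K\ge1$ we have $P(0<T_p\le K)>0$, and for all $s\in(-1,0)$
$$E[T_p^s]\ge K^s\,P(0<T_p\le K)\ge K^{-1}P(0<T_p\le K)>0 .$$
This contradicts Lemma 2. $\blacksquare$

**Part 4.** Let $1<\gamma<1/\alpha$ and $p\in\mathcal C$. By part 3, $\beta>\alpha$, so Lemma 2 gives $E[T_p^s]=M_p(s)<\infty$ for all $s>-1$. In particular $T_p>0$ almost surely. Differentiating $\log E[T_p^s]$ twice in the interior of its domain,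
$$(\log M_p)''(s)=\psi'(1+s)-\gamma\alpha^2\psi'(\beta+\alpha s)$$
is the variance of $\log T_p$ under the law with density $T_p^s/E[T_p^s]$. It is positive unless $T_p$ is almost surely constant. By Stirling $\log m_n=(1-\alpha\gamma)\,n\log n+O(n)$, so $m_n^{1/n}\to\infty$ because $\alpha\gamma<1$. A constant $c$ would give $m_n^{1/n}=c$ for all $n\ge1$. So $T_p$ is not constant and the inequality is strict. $\blacksquare$

## 9. Where the equivalence holds, and the gap at the two ends (parts 1 and 5)

Only here do we use the known necessity of (C) for $\gamma\le1$ and for $\gamma>1$, $\alpha\gamma=1$, and the known sufficiency.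

**Part 1.** If $1<\gamma<1/\alpha$, the equivalence fails for some $\beta$ by Theorem 1. If $\gamma\le1$, or if $\gamma>1$ and $\alpha\gamma=1$, it holds for all $\beta$ by the known facts. There remains the case $\gamma>1$, $\alpha\gamma>1$, where both sides are false for every $\beta$. Condition (C) fails because $D_p(0+)=1-\alpha\gamma<0$ by (5), letting $z\to1$. And CM fails: otherwise Jensen's inequality for $T_p$ gives $m_n\ge m_1^n$, so $m_n^{1/n}\ge m_1>0$ for all $n\ge1$, whereas $m_n^{1/n}\to0$ by Stirling, since now $1-\alpha\gamma<0$. $\blacksquare$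

**Part 5, as $\gamma\downarrow1$.** Fix $\alpha<1$ and $\varepsilon>0$. The function $z^\varepsilon(1-z^\alpha)/(1-z)$, extended continuously to $[0,1]$, equals $0$ at $z=0$ and $\alpha<1$ at $z=1$. In between it is less than $1$, because $z^\alpha>z$. So its maximum $\mu$ satisfies $\alpha\le\mu<1$. For $1<\gamma<1/\mu\le1/\alpha$, (5) shows that (C) holds with $\beta=\alpha+\varepsilon$. Thus $\alpha<\beta_c<\beta_*\le\alpha+\varepsilon$ for all $\gamma>1$ close to $1$, and the gap tends to $0$.

**Part 5, as $\gamma\uparrow1/\alpha$.** Let $B=\sup_{0<z<1}h$ with $\gamma=1/\alpha$. This is finite: $h$ is continuous on $(0,1)$ and $h\to\alpha$ as $z\to0$. With $z=e^{-t}$, $t\downarrow0$,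
$$\log\frac{1-e^{-\alpha t}}{\alpha(1-e^{-t})}=\log\frac{1-\alpha t/2+O(t^2)}{1-t/2+O(t^2)}=\frac{(1-\alpha)t}2+O(t^2),$$
so $h\to\alpha+\frac{1-\alpha}2=\frac{1+\alpha}2$ as $z\to1$. As in Section 4, (C) at $\gamma=1/\alpha$ holds if and only if $\beta\ge B$. (For $\alpha=1/2$ the computation in Section 4 with $\gamma=2$ gives $B=3/4$.)

Since $h$ increases with $\gamma$, we have $\beta_c(\alpha,\gamma)<\beta_*(\alpha,\gamma)\le B$ for $1<\gamma<1/\alpha$. By part 2, $\beta_c(\alpha,\gamma)$ is nondecreasing in $\gamma$: if $\gamma_1<\gamma_2$, then $(\alpha,\beta_c(\alpha,\gamma_2),\gamma_2)\in\mathcal C$ implies $(\alpha,\beta_c(\alpha,\gamma_2),\gamma_1)\in\mathcal C$. Let $\beta_\infty\le B$ be its limit as $\gamma\uparrow1/\alpha$. By closedness $(\alpha,\beta_\infty,1/\alpha)\in\mathcal C$. Here $\gamma=1/\alpha>1$ and $\alpha\gamma=1$, so the known necessity gives (C) at this point, that is, $\beta_\infty\ge B$. Hence $\beta_\infty=B$, both $\beta_c$ and $\beta_*$ tend to $B$, and the gap tends to $0$. $\blacksquare$
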